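# No Gregory trees under $\mathrm{MA}+\mathfrak c=\aleph_{\omega+1}$: catching a ccc subtree with generic bookkeeping

## 1. Three trees of countable 0–1 sequences

Let $2^{<\omega_1}$ be the set of all functions from countable ordinals into $2=\{0,1\}$. Take first the set
$$A=\{f\in 2^{<\omega_1}: f(\xi)=1\text{ for only finitely many }\xi\}.$$
It is closed under initial segments, and if $f\in A$ then $f^\frown 0$ and $f^\frown1$ are in $A$. Let us test it. For each finite 0–1 sequence $\sigma$ of length $n$ put $f_\sigma=\langle 1,\sigma(0),1,\sigma(1),\dots,1,\sigma(n-1)\rangle$. Every $f_\sigma$ is in $A$, and $f_{\sigma^\frown0}$, $f_{\sigma^\frown1}$ are two conflicting extensions of $f_\sigma$. So we have a full binary tree of splittings inside $A$. Does one of its paths survive, that is, is there an $x\in2^\omega$ such that some $g\in A$ extends all $f_{x\restriction n}$? No: such a $g$ would have infinitely many 1's.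

Second, let $B=\{f\in2^{<\omega_1}:\mathrm{dom}\,f<\omega\cdot\omega\}$. For $i<2$ let $c_i$ be the sequence of length $\omega$ that starts with $i$ and continues with 0's, and let $f_\sigma=c_{\sigma(0)}{}^\frown\cdots{}^\frown c_{\sigma(n-1)}$, of length $\omega\cdot n$. Again this is a binary tree of splittings in $B$, and again no path survives, since a $g$ extending all $f_{x\restriction n}$ has length at least $\omega\cdot\omega$.

Third, in the whole tree $2^{<\omega_1}$ every path of every such splitting tree survives: take $g=\bigcup_nf_{x\restriction n}$.

Here are the definitions. We order $2^{<\omega_1}$ as a forcing poset: $p\le q$ iff $p\supseteq q$, so the largest element is $\emptyset$. "Extends" means $\supseteq$, and two nodes are compatible in $2^{<\omega_1}$ iff they are comparable.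

**Definition 1.1.** A *subtree* of $2^{<\omega_1}$ is a nonempty set $\mathbb T\subseteq2^{<\omega_1}$ closed under initial segments. A *cofinal branch* of $\mathbb T$ is a $b\in2^{\omega_1}$ with $b\restriction\alpha\in\mathbb T$ for every $\alpha<\omega_1$.

**Definition 1.2.** A *Cantor tree* is a set $\{f_\sigma:\sigma\in2^{<\omega}\}\subseteq2^{<\omega_1}$ such that for all $\sigma$, $f_{\sigma^\frown0}$ and $f_{\sigma^\frown1}$ are incompatible nodes that extend $f_\sigma$.

**Definition 1.3.** A subtree $\mathbb T$ has the *Cantor Tree Property* (CTP) iff

* (CTP1) for every $f\in\mathbb T$, $f^\frown0,f^\frown1\in\mathbb T$; and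
* (CTP2) for every Cantor tree $\{f_\sigma:\sigma\in2^{<\omega}\}\subseteq\mathbb T$ there are $x\in2^\omega$ and $g\in\mathbb T$ with $g\le f_{x\restriction n}$ for all $n$.

A *Gregory tree* is a subtree with the CTP and with no cofinal branch.

So $A$ has cofinal branches (for example the constant 0) but not the CTP; $B$ has no cofinal branch, and not the CTP either; $2^{<\omega_1}$ has the CTP and every branch there could be. Note the quantifier in (CTP2): *some* path survives, and we do not choose which one.

The tree $B$ lacks branches for the cheap reason that it is short. A tree with the CTP is never short: *if $\mathbb T$ has the CTP, $f\in\mathbb T$ and $\mathrm{dom}\,f\le\alpha<\omega_1$, then some $g\in\mathbb T$ of length exactly $\alpha$ extends $f$.* The proof is by induction on $\alpha$. Successors are handled by (CTP1). For a limit $\alpha>\mathrm{dom}\,f$ choose $\mathrm{dom}\,f=\alpha_0<\alpha_1<\cdots$ with supremum $\alpha$, put $f_\emptyset=f$, and when $f_\sigma\in\mathbb T$ has length $\alpha_{|\sigma|}$, let $f_{\sigma^\frown i}\in\mathbb T$ be an extension of $f_\sigma{}^\frown i$ of length $\alpha_{|\sigma|+1}$, which exists by induction.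 This is a Cantor tree, and a $g$ from (CTP2) has length at least $\alpha$; cut it down to $\alpha$.

So a Gregory tree has nodes of every countable length above every node, and still no cofinal branch. Do such trees exist? The paper of Kenneth Kunen and Dilip Raghavan, "Gregory Trees, The Continuum, And Martin's Axiom", arXiv:0806.1759 (2008), is the source of our problem. The following is known: $2^{\aleph_0}<2^{\aleph_1}$ implies that there is a Gregory tree (Gregory), and $\mathrm{PFA}$ implies that there is none. For every regular $\kappa>\aleph_1$ there are models of $\mathrm{MA}$ with $\mathfrak c=\kappa$ in which there is a Gregory tree. For every regular $\kappa>\aleph_1$ that is not the successor of a cardinal of cofinality $\omega$ there are models of $\mathrm{MA}$ with $\mathfrak c=\kappa$ in which there is no Gregory tree. The first $\kappa$ that the last statement leaves out is $\aleph_{\omega+1}$, so we ask: *assume $\mathrm{MA}$ and $\mathfrak c=\aleph_{\omega+1}$; must there be a Gregory tree?* The answer is no.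

**Theorem 1.4 (Main Theorem).** Let $\kappa\ge\aleph_2$ be a cardinal with $\kappa^{<\kappa}=\kappa$. There is a cardinal-preserving forcing extension in which $\mathrm{MA}$ holds, $\mathfrak c=\kappa$, and

(1) for every subtree $\mathbb T$ of $2^{<\omega_1}$ with the CTP and all dense sets $D_\xi\subseteq\mathbb T$ $(\xi<\omega_1)$, there is a cofinal branch $b$ of $\mathbb T$ such that for every $\xi<\omega_1$ some initial segment of $b$ is in $D_\xi$.

In particular there are no Gregory trees in the extension.

**Corollary 1.5.** It is consistent relative to $\mathrm{ZFC}$ that $\mathrm{MA}+\mathfrak c=\aleph_{\omega+1}$ holds and there is no Gregory tree. Together with the quoted existence result, the existence of a Gregory tree is independent of $\mathrm{MA}+\mathfrak c=\aleph_{\omega+1}$.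

*Proof from Theorem 1.4.* Start with a model of GCH, for example $L$, and let $\kappa=\aleph_{\omega+1}$. Then $\kappa=2^{\aleph_\omega}$, so $\kappa^{<\kappa}=\kappa^{\aleph_\omega}=2^{\aleph_\omega}=\kappa$. Cardinals are preserved, so $\kappa$ is still $\aleph_{\omega+1}$ in the extension. $\square$

## 2. A CTP tree is never ccc

Property (1) looks like Martin's Axiom for $\mathbb T$ and $\aleph_1$ dense sets. The first thing to try is therefore to apply $\mathrm{MA}$ to $\mathbb T$ itself. This fails at level $\omega$. Let $\mathbb T$ have the CTP, and for $r\in2^\omega$ consider the Cantor tree $f_\sigma=\langle r(0),\sigma(0),\dots,r(n-1),\sigma(n-1)\rangle$, $\sigma\in 2^n$. It lies in $\mathbb T$ by (CTP1). By (CTP2) and closure under initial segments, $\mathbb T$ contains a node $t_r$ of length $\omega$ whose even digits are those of $r$. Different $r$ give different, hence incompatible, nodes $t_r$. So $\mathbb T$ has an antichain of size $\mathfrak c$, and $\mathrm{MA}$ says nothing about it.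

The same coding yields a sharp limit on (1).

**Proposition 2.1.** If $\mathfrak c\ge\aleph_2$ and $\mathbb T$ has the CTP, then there are $\aleph_2$ dense subsets of $\mathbb T$ such that no filter on $\mathbb T$ meets all of them.

*Proof.* For $r\in2^\omega$ let $D_r$ be the set of $g\in\mathbb T$ for which there is $\gamma$ with $\gamma+\omega\le\mathrm{dom}\,g$ and $g(\gamma+2n)=r(n)$ for all $n$. To see that $D_r$ is dense, let $f\in\mathbb T$ and put
$$f_\sigma=f^\frown\langle r(0),\sigma(0),\dots,r(n-1),\sigma(n-1)\rangle\qquad(\sigma\in2^n).$$
By (CTP1) this is a Cantor tree in $\mathbb T$. By (CTP2) some $g\in\mathbb T$ extends all $f_{x\restriction n}$ for some $x$. So $g\in D_r$, with $\gamma=\mathrm{dom}\,f$, and $g\le f$.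

The members of a filter on $\mathbb T$ are pairwise compatible, hence comparable, so the union $u$ of the filter is a function whose domain is an ordinal $\le\omega_1$. If the filter meets $D_r$, then there is $\gamma<\omega_1$ with $r(n)=u(\gamma+2n)$ for all $n$, so $r$ is determined by $u$ and $\gamma$. Hence a filter meets $D_r$ for at most $\aleph_1$ many $r$, and $\{D_r:r\in X\}$ is as required for any set $X$ of $\aleph_2$ reals. $\square$

The argument also shows what forcing with $\mathbb T$ does over a model $N$ of $\mathfrak c\ge\aleph_2$: the generic filter meets every $D_r$ with $r\in N$, so some map defined on a subset of $\omega_1^N$ is onto $2^\omega\cap N$, and $\omega_2^N$ is collapsed. (This says nothing about models of CH.) At such a stage, forcing with $\mathbb T$ has no place in a cardinal-preserving iteration.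

The second thing to try is to find a thin part $S\subseteq\mathbb T$ that *is* ccc: a tree with countable levels $L_\xi$ $(\xi<\omega_1)$, every node having extensions at all higher levels. A filter on $S$ meeting the $\aleph_1$ dense sets $\bigcup_{\eta\ge\xi}L_\eta$ gives a cofinal branch of $\mathbb T$. But in a model of $\mathrm{MA}+\mathfrak c>\aleph_1$ this can succeed only if $\mathbb T$ has a cofinal branch anyway, since $\mathrm{MA}$ applied to a ccc $S$ produces one. If we want to refute the existence of a Gregory tree $\mathbb T$, the ccc of $S$ cannot come from the final model. It has to hold in an intermediate model of the iteration, and we have to force with $S$ *there*: we prove the ccc of $S$ at one stage only, and have no reason to expect it to persist.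

This leaves two difficulties. First, $\mathbb T$ and its CTP live in the final model, while $S$ has to be ccc in an intermediate one. Second, the intermediate stage $\alpha$ depends on the construction of $S$, whereas a bookkeeping fixed in advance decides beforehand which poset is used at stage $\alpha$.

The first difficulty is met in Section 3: limit levels of $S$ are chosen with the help of a Cohen real, so that the path given by (CTP2) is good *no matter which path it is*. The second is met in Section 4 by making the bookkeeping itself generic. An initial segment of the iteration is then a condition that we may extend. We build the iteration and $S$ together in $\omega_1$ steps, and at the supremum $\alpha$ of these steps we append $S$ as the next iterand.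

## 3. One Cohen real puts whole levels of a Cantor tree into dense sets

To build a ccc tree, one chooses each limit level $L_\delta$ so that its nodes lie above many dense sets of the countable part already built. Suppose that we offer a Cantor tree $F$ inside that part to (CTP2). A path $x$ comes back which we did not choose. For instance, if the part already built contains $2^{<\omega}$ and we offer $F(\sigma)=\sigma$, then the path may be $x=\langle0,0,0,\dots\rangle$, and no $F(x\restriction n)$ is in the set of nodes having at least one 1. The remedy is to offer an $F$ with an entire finite level inside each relevant dense set.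

A subset of a preorder is called *open* if it is closed under passing to stronger elements; for sets of nodes "stronger" means "longer".

**Lemma 3.1.** Let $M$ be a transitive model of ZFC and $S\in M$ a set of nodes of $2^{<\omega_1}$ that is countable in $M$, such that every $s\in S$ has two incomparable extensions in $S$. Let $c$ be a Cohen real over $M$. Then for every $s\in S$ there is in $M[c]$ a map $F:2^{<\omega}\to S$ with $F(\emptyset)=s$ such that for all $\sigma$, $F(\sigma^\frown0)$ and $F(\sigma^\frown1)$ are incomparable extensions of $F(\sigma)$, and such that

(2) for every $D\in M$ that is a dense open subset of $(S,\supseteq)$ there is $m<\omega$ with $F(\sigma)\in D$ for **all** $\sigma\in2^m$.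

*Proof.* Let $\mathbb C_s\in M$ be the set of all maps $\varphi:2^{\le m}\to S$ $(m<\omega)$ with $\varphi(\emptyset)=s$ and, for $|\sigma|<m$, $\varphi(\sigma^\frown0),\varphi(\sigma^\frown1)$ incomparable extensions of $\varphi(\sigma)$, ordered by $\supseteq$.

*Why $\mathbb C_s$ is Cohen forcing.* The conditions weaker than $\varphi:2^{\le m}\to S$ are exactly the restrictions $\varphi\restriction2^{\le k}$, $k\le m$. So $\mathbb C_s$ is a countable tree with one root and all nodes of finite height. Each node has infinitely many immediate successors. To see this, it suffices that each $u\in S$ has infinitely many pairs of incomparable extensions in $S$. Let $(v_0,w)$ be one pair. Given $(v_k,w)$, choose incomparable extensions $v_{k+1},v'_{k+1}\in S$ of $v_k$. Then $v_{k+1}\neq v_k$, for otherwise $v'_{k+1}\supseteq v_{k+1}$. So $v_0\subsetneq v_1\subsetneq\cdots$, and all the pairs $(v_k,w)$ are incomparable and distinct. Hence $\mathbb C_s\cong\omega^{<\omega}$ in $M$. The map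
$$\langle k_0,\dots,k_{m-1}\rangle\mapsto0^{k_0}{}^\frown1^\frown\cdots{}^\frown0^{k_{m-1}}{}^\frown1$$
preserves order and incompatibility, and its range is dense in $2^{<\omega}$, since $\sigma^\frown1$ is in the range for every $\sigma$. So it is a dense embedding of $\omega^{<\omega}$ into $2^{<\omega}$, which is up to isomorphism a dense suborder of $\mathrm{Fn}(\omega,2)$. Consequently $M[c]$ contains a $\mathbb C_s$-generic filter over $M$. (The same $c$ serves for every $s$.)

*Properties of the generic map.* Let $F$ be the union of that filter. Every $\varphi$ can be extended by one more level, so $F$ is defined on all of $2^{<\omega}$, and it splits as required. For (2), let $D\in M$ be dense open in $S$. The set of $\varphi\in\mathbb C_s$ with domain $2^{\le m}$ for some $m$ and $\varphi(\sigma)\in D$ for all $\sigma\in2^m$ is dense: given $\varphi$, extend it by one level and then replace each of the finitely many new values by an extension in $D$; extensions of incomparable nodes are incomparable, so the result is a condition. The generic filter meets this dense set. $\square$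

The point of (2) is that it speaks about all of $2^m$. Hence for *every* $x\in2^\omega$, in whatever larger universe, the union $\bigcup_mF(x\restriction m)$ extends an element of each such $D$.

## 4. Generic bookkeeping for a finite support iteration

From here to the end of Section 8 we work over a ground model $V$ with $\kappa^{<\kappa}=\kappa\ge\aleph_2$. By König's theorem $\kappa^{\mathrm{cf}\,\kappa}>\kappa$, so $\kappa$ is regular. Also $2^{<\kappa}=\kappa$, so $|H_\kappa|=\kappa$, where $H_\kappa$ is the set of sets whose transitive closure has size $<\kappa$. Posets are preorders with a greatest element, and a preorder on $\mu$ is identified with its order relation, a subset of $\mu\times\mu$.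

**The bookkeeping forcing.** Let $R$ be the set of functions $q:\eta_q\to H_\kappa$ with $\eta_q<\kappa$ an ordinal, ordered by reverse inclusion. Unions of decreasing sequences of length $<\kappa$ are conditions because $\kappa$ is regular, so $R$ is $<\kappa$-closed; and $|R|=\kappa^{<\kappa}=\kappa$. Hence $R$ preserves cardinals and adds no new sequences of length $<\kappa$ of elements of $V$. Let $h:\kappa\to H_\kappa$ be $R$-generic and $W=V[h]$. Each $h\restriction\alpha$ with $\alpha<\kappa$ is in $R$, so it is in $V$. We write "$q\in h$" for "$q$ is an initial segment of $h$".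

**The iteration read off from a condition.** For $q\in R$ define in $V$, by recursion, $P_\alpha=P_\alpha^q$ for $\alpha\le\eta_q$, together with $P_\alpha$-names $\dot Q_\alpha$ $(\alpha<\eta_q)$ for ccc preorders on infinite cardinals $\mu_\alpha<\kappa$ with greatest element $0$:

* If $q(\alpha)$ is a $P_\alpha$-name and for some infinite cardinal $\mu<\kappa$ we have $\Vdash_{P_\alpha}$ "$q(\alpha)$ is a ccc preorder on $\mu$ with greatest element $0$", then $\dot Q_\alpha=q(\alpha)$ and $\mu_\alpha=\mu$. Otherwise $\dot Q_\alpha$ is Cohen forcing $\mathrm{Fn}(\omega,2)$, coded on $\mu_\alpha=\omega$ with greatest element $0$.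
* $P_\alpha$ is the set of finite partial functions $p$ with $\mathrm{dom}\,p\subseteq\alpha$ and $p(\beta)\in\mu_\beta$. We put $p\le p'$ iff $\mathrm{dom}\,p'\subseteq\mathrm{dom}\,p$ and $p\restriction\beta\Vdash_{P_\beta}p(\beta)\le p'(\beta)$ for all $\beta\in\mathrm{dom}\,p'$.

For example $q(\alpha)=\emptyset$ gives Cohen forcing, because the empty relation is not reflexive on an infinite cardinal. If $q=\langle\emptyset,\emptyset\rangle$, then $P_2$ consists of the partial functions from $2$ to $\omega$, and it adds two Cohen reals. This is the usual finite support iteration of Kunen's *Set Theory*, with coordinates that are ordinals instead of names. Here are the facts that we need, with proofs in this setting. The order is transitive: if $p\le p'\le p''$, then $p\restriction\beta\le p'\restriction\beta$, so $p\restriction\beta\Vdash p(\beta)\le p'(\beta)\le p''(\beta)$.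

**Lemma 4.1.** In $V$, for $q\in R$ and $\beta\le\alpha\le\eta_q$:

* (a) If $p\in P_\alpha$, $r\in P_\beta$ and $r\le p\restriction\beta$, then $r\cup p\restriction[\beta,\alpha)$ extends both $r$ and $p$. Hence $P_\beta$ is a complete suborder of $P_\alpha$: incompatibility is preserved, and maximal antichains of $P_\beta$ are maximal in $P_\alpha$.
* (b) $P_\alpha=\bigcup_{\gamma<\alpha}P_\gamma$ for limit $\alpha$, and $P_\alpha\in H_\kappa$.
* (c) $P_\alpha$ is ccc.
* (d) Let $\alpha<\eta_q$. If $G_{\alpha+1}$ is $P_{\alpha+1}$-generic over $V$ and $G_\alpha=G_{\alpha+1}\cap P_\alpha$, then $G(\alpha)=\{\nu<\mu_\alpha:\{(\alpha,\nu)\}\in G_{\alpha+1}\}$ is $(\dot Q_\alpha)_{G_\alpha}$-generic over $V[G_\alpha]$.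

If $q'\le q$ in $R$, then $P_\alpha^{q'}=P_\alpha^q$ for $\alpha\le\eta_q$.

*Proof.* (a) Below $\beta$ the first claim is the assumption, and at coordinates of $p$ at or above $\beta$ it is reflexivity. If $s\in P_\alpha$ extends $r,r'\in P_\beta$, then so does $s\restriction\beta\in P_\beta$. If $A$ is a maximal antichain of $P_\beta$ and $p\in P_\alpha$, let $r\in P_\beta$ extend $p\restriction\beta$ and some $a\in A$; then $r\cup p\restriction[\beta,\alpha)$ extends $p$ and $a$.

(b) Domains are finite, and $\sup_{\gamma<\alpha}\mu_\gamma<\kappa$ by regularity of $\kappa$.

(c) By induction on $\alpha$. *Limit $\alpha$.* Given $p_i\in P_\alpha$ $(i<\omega_1)$, thin out so that the domains form a $\Delta$-system with root contained in some $\gamma<\alpha$. As $P_\gamma$ is ccc, there are $i\ne j$ and $r\in P_\gamma$ extending $p_i\restriction\gamma$ and $p_j\restriction\gamma$. The domains are disjoint from $\gamma$ on, so $r\cup p_i\restriction[\gamma,\alpha)\cup p_j\restriction[\gamma,\alpha)$ is a common extension. *Successor.* Suppose that $p_i\in P_{\alpha+1}$ $(i<\omega_1)$ are pairwise incompatible. Adding the coordinate value $0$ where necessary, we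 may assume $\alpha\in\mathrm{dom}\,p_i$. Let $G_\alpha$ be $P_\alpha$-generic and $X=\{i:p_i\restriction\alpha\in G_\alpha\}$. If $i\neq j$ are in $X$ and some $\nu$ is below $p_i(\alpha)$ and $p_j(\alpha)$, then some $r\in G_\alpha$ below $p_i\restriction\alpha,p_j\restriction\alpha$ forces this, and $r\cup\{(\alpha,\nu)\}$ extends $p_i$ and $p_j$, a contradiction. So the $p_i(\alpha)$, $i\in X$, are distinct and form an antichain, and $X$ is countable in $V[G_\alpha]$. As $P_\alpha$ is ccc, there are only countably many possible values for $\sup X$, so some $\gamma<\omega_1$ satisfies $\Vdash_{P_\alpha}\dot X\subseteq\gamma$. But $p_\gamma\restriction\alpha\Vdash\gamma\in\dot X$, a contradiction.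

(d) Observe that if $p\in G_{\alpha+1}$ and $\alpha\in\mathrm{dom}\,p$, then $p\le\{(\alpha,p(\alpha))\}$, so $p(\alpha)\in G(\alpha)$. *Filter.* If $\nu,\nu'\in G(\alpha)$, a common extension $p\in G_{\alpha+1}$ of $\{(\alpha,\nu)\}$ and $\{(\alpha,\nu')\}$ has $p\restriction\alpha\in G_\alpha$ forcing $p(\alpha)\le\nu,\nu'$, and $p(\alpha)\in G(\alpha)$. If $\nu\in G(\alpha)$ and $\nu\le\nu'$, some $p\in G_\alpha$ forces $\nu\le\nu'$, and a common extension $r\in G_{\alpha+1}$ of $p$ and $\{(\alpha,\nu)\}$ is below $\{(\alpha,\nu')\}$. *Generic.* Let $p\in G_\alpha$ force that $\dot E$ is dense in $\dot Q_\alpha$. Given $r\le p$ in $P_{\alpha+1}$ with $\alpha\in\mathrm{dom}\,r$, some $r'\le r\restriction\alpha$ forces $\nu\in\dot E$ and $\nu\le r(\alpha)$ for some $\nu$, and $r'\cup\{(\alpha,\nu)\}\le r$. So such conditions are dense below $p$, and $G(\alpha)$ meets $\dot E_{G_\alpha}$.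

The last statement is clear, since the recursion up to $\alpha\le\eta_q$ uses only $q\restriction\alpha$. $\square$

**The iteration in $W$.** Put $P_\alpha=P_\alpha^{h\restriction\alpha}$ for $\alpha<\kappa$ and $P_\kappa=\bigcup_{\alpha<\kappa}P_\alpha$. In $W$ each $P_\alpha$ with $\alpha<\kappa$ is ccc, because $W$ has no new $\omega_1$-sequences of elements of $V$. A subset of $P_\kappa$ of size $\aleph_1$ lies in some $P_\alpha$ with $\alpha<\kappa$, so $P_\kappa$ is ccc in $W$. Each $P_\alpha$ is a complete suborder of $P_\kappa$, by the argument for (a). Let $G$ be $P_\kappa$-generic over $W$ and $G_\alpha=G\cap P_\alpha$, which is $P_\alpha$-generic over $W$ and over $V$. All cardinals are preserved from $V$ to $W[G]$. In particular $V$, $V[G_\alpha]$ and $W[G]$ have the same $\omega_1$.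

The next lemma says that, for small objects, $h$ can be ignored and stages below $\kappa$ suffice.

**Lemma 4.2.**

* (a) If $\mu<\kappa$ and $x\in W[G]$, $x\subseteq\mu$, then $x$ has a nice $P_\alpha$-name in $H_\kappa^V$ for some $\alpha<\kappa$; so $x\in V[G_\alpha]$. If $x\in W[G_\alpha]$, then $x\in V[G_\alpha]$ for the same $\alpha$.
* (b) A $P_\kappa$-name in $W$ for an element of $2^{<\omega_1}$ is equivalent to a countable nice name, which lies in $V$ and is a $P_\alpha$-name for some $\alpha<\kappa$. Countable sequences of such names are also in $V$, and their terms are $P_\alpha$-names for a single $\alpha<\kappa$.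
* (c) $G(\alpha)$ is $(\dot Q_\alpha)_{G_\alpha}$-generic over $W[G_\alpha]$.

*Proof.* (a) By the ccc, $x$ has a nice name of size $\le|\mu|+\aleph_0<\kappa$. The conditions in it lie in a single $P_\alpha$ by regularity of $\kappa$. The name is a subset of $V$ of size $<\kappa$, so it is in $V$. The second part is the same argument with $P_\alpha$ in place of $P_\kappa$. (b) By the ccc there are only countably many possible values for the domain, so it is bounded by a fixed countable ordinal $\gamma$, and the element is a subset of $\gamma\times2$. So a nice name is countable; now argue as in (a), and use again that $R$ adds no countable sequences and that $\kappa$ is regular. (c) A dense subset of $(\dot Q_\alpha)_{G_\alpha}$ in $W[G_\alpha]$ is a subset of $\mu_\alpha$, so it is in $V[G_\alpha]$ by (a). Apply Lemma 4.1(d). $\square$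

## 5. The continuum and Martin's Axiom in $W[G]$

This section checks that the generic bookkeeping does what a fixed bookkeeping would do.

**Continuum.** In $W$ we have $|P_\kappa|=\kappa$ and $\kappa^\omega=\kappa$, so counting nice names gives $\mathfrak c\le\kappa$ in $W[G]$. By genericity $h(\beta)=\emptyset$ for $\kappa$ many $\beta$. At each such $\beta$ a Cohen real over $V[G_\beta]$ is added. It lies in $V[G_{\beta+1}]$, so Cohen reals added at later stages are different from it. Hence $\mathfrak c=\kappa$.

**Martin's Axiom.** We first recall why small posets suffice. Given a ccc poset and dense sets $E_i$ $(i<\mu)$, where $\mu<\kappa$ is an infinite cardinal, choose a subset $Q$ of the poset of size $\le\mu$ that contains the greatest element, contains with each element $p$ and each $i$ an element of $E_i$ below $p$, and contains with any two compatible elements a common extension. Then $Q$ is ccc, the sets $E_i\cap Q$ are dense in $Q$, and a filter on $Q$ meeting them generates a filter as required. Adding elements equivalent to the greatest one, we may take $Q$ to be a ccc preorder on $\mu$ with greatest element $0$.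

So let $Q$ be such a preorder in $W[G]$ with dense sets $E_i$ $(i<\mu)$. By Lemma 4.2(a), used for subsets of $\mu$ that code these objects, there are $\alpha<\kappa$ and a $P_\alpha$-name $\tau\in H_\kappa^V$ with $\tau_{G_\alpha}=Q$ and $\langle E_i:i<\mu\rangle\in V[G_\alpha]$. Let $q\in h$ with $\eta_q\ge\alpha$. For any $q'\le q$ with $\beta=\eta_{q'}$, let $\tau'\in H_\kappa$ be a nice $P_\beta^{q'}$-name which is forced to equal $\tau$ if $\tau$ is a ccc preorder on $\mu$ with greatest element $0$, and to equal $\mu\times\mu$ (all elements equivalent) otherwise. Then $q'\cup\{(\beta,\tau')\}\in R$. By genericity there is $\beta\ge\alpha$ such that $h(\beta)$ is such a name $\tau'$. It is forced to be a ccc preorder on $\mu$ with greatest element $0$, so $\dot Q_\beta=\tau'$. Since $Q$ is ccc in $W[G]$, it is ccc in $V[G_\beta]\subseteq W[G]$, which has the same $\omega_1$. So $(\dot Q_\beta)_{G_\beta}=Q$, and $G(\beta)$ is a filter on $Q$ that meets all $E_i\in V[G_\beta]$. Thus $\mathrm{MA}$ holds in $W[G]$.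

## 6. Building the iteration and the tree $S$ together

It remains to prove (1) in $W[G]$. Let $\mathbb T$ and $\langle D_\xi:\xi<\omega_1\rangle$ be as in (1).

**Step 1: reduction to a density argument in $R$.** *The purpose is to bring the problem from $W[G]$ down to $V$.* By mixing names (use $\mathbb T=D_\xi=2^{<\omega_1}$, which has the CTP, wherever the hypothesis fails) there are names $\dot{\mathbb T},\dot D_\xi$ in $W$ for our objects such that $1_{P_\kappa}$ forces that $\dot{\mathbb T}$ is a subtree with the CTP and all $\dot D_\xi$ are dense in $\dot{\mathbb T}$. Fix $R$-names for these names and $q_*\in h$ forcing this. We show that the set of $q\le q_*$ which force "$\Vdash_{P_\kappa}\dot{\mathbb T}$ has a cofinal branch as in (1)" is dense below $q_*$. As $h$ is generic and contains $q_*$, this suffices. So fix $q_0\le q_*$. We look for such a $q\le q_0$. The letters $h$, $W$, $G$ now stand for arbitrary generic objects with the conditions named in each step in $h$.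

**Step 2: what is to be built.** *The purpose is to list requirements that make $S$ a ccc subtree of $\mathbb T$ whose branches meet all $D_\xi$.* Working in $V$, we build by recursion a decreasing sequence $\langle q_\xi:\xi<\omega_1\rangle$ in $R$ with $\alpha_\xi=\eta_{q_\xi}$ strictly increasing and $q_\delta=\bigcup_{\xi<\delta}q_\xi$ for limit $\delta$, so that $\alpha_\delta=\sup_{\xi<\delta}\alpha_\xi$. We also build countable names $\dot t^\xi_n$ $(\xi<\omega_1,n<\omega)$ such that $\dot t^\xi_n$ is a $P^{q_{\xi+1}}_{\alpha_{\xi+1}}$-name. Write $t^\xi_n$ for its value, $L_\xi=\{t^\xi_n:n<\omega\}$ and $S_{<\delta}=\bigcup_{\xi<\delta}L_\xi$. The condition $q_{\xi+1}$ is to force that $1_{P_\kappa}$ forces $L_\xi\subseteq\mathbb T$ and the following.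

* *$\xi=0$:* $t^0_n=\emptyset$ for all $n$.
* *$\xi=\zeta+1$:* for each $n$ there is $s_n\in D_\zeta$ with $s_n\supseteq t^\zeta_n$, $t^\xi_{2n}=s_n{}^\frown0$ and $t^\xi_{2n+1}=s_n{}^\frown1$; and $s_n=s_m$ whenever $t^\zeta_n=t^\zeta_m$.
* *$\xi=\delta$ limit:* let $n\mapsto i_n$ be a bijection in $V$ from $\omega$ onto $\delta\times\omega$, and write $t^{(\zeta,m)}=t^\zeta_m$. For each $n$, $t^\delta_n$ is the union of a chain of elements of $S_{<\delta}$, $t^\delta_n\supseteq t^{i_n}$, and

(3) for every $D\in V[G_{\alpha_\delta}]$ that is a dense open subset of $(S_{<\delta},\supseteq)$, some $u\in D$ has $u\subseteq t^\delta_n$.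

For $\zeta<\delta$ the names $\dot t^\zeta_m$ are $P_{\alpha_\delta}$-names, as $\alpha_{\zeta+1}\le\alpha_\delta$, so $S_{<\delta}\in V[G_{\alpha_\delta}]$. The requirement (3) can be expressed in the forcing language of $W$: the sets $D\subseteq S_{<\delta}$ in $V[G_{\alpha_\delta}]$ are exactly the sets $\{t^i:i\in\sigma_{G_{\alpha_\delta}}\}$, where $\sigma$ ranges over the set, an element of $V$, of nice $P_{\alpha_\delta}$-names in $V$ for subsets of $\delta\times\omega$.

**Step 3: tree properties.** *The purpose is to see that the $L_\xi$ really are the levels of a tree.* In $W[G]$, as far as the recursion has been carried out with the conditions $q_{\xi+1}$ in $h$, the requirements give, by induction on $\xi$: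

* (i) Distinct elements of $L_\xi$ are incomparable.
* (ii) For $\eta<\xi$, every element of $L_\xi$ properly extends an element of $L_\eta$.
* (iii) For $\eta<\xi$, every element of $L_\eta$ has an extension in $L_\xi$.
* (iv) Every $s\in L_\xi$ has two incomparable extensions in $L_{\xi+1}$.

Moreover, distinct levels are disjoint: this follows from (i) and (ii), for if $u\in L_\zeta\cap L_\rho$ with $\rho<\zeta$, then by (ii) $u$ properly extends some $w\in L_\rho$, and $u,w$ are distinct comparable elements of $L_\rho$.

For $\xi=0$, (i) holds since $L_0$ has one element, and (ii), (iii) are vacuous. Property (iv) is witnessed by $s_n{}^\frown0,s_n{}^\frown1$ when $s=t^\xi_n$. Let $\xi=\zeta+1$. For (i), consider two distinct elements $s_n{}^\frown i$ and $s_m{}^\frown j$ of $L_\xi$. If $t^\zeta_n\ne t^\zeta_m$, these two are incomparable and so are their extensions. If $t^\zeta_n=t^\zeta_m$, then $s_n=s_m$, so $i\ne j$. For (ii), $s_n{}^\frown i$ properly extends $t^\zeta_n$, and (ii) for $\zeta$ does the rest; (iii) follows in the same way, since each $t^\zeta_n$ is extended by $s_n{}^\frown 0$.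

Let $\xi=\delta$ be a limit. Property (iii) holds since $t^\delta_n\supseteq t^{i_n}$ and $i_n$ runs over all indices. For the other two, let $\eta<\delta$ and $U_\eta=\bigcup_{\eta\le\zeta<\delta}L_\zeta\in V[G_{\alpha_\delta}]$. This set is dense in $S_{<\delta}$ by (iii) below $\delta$. It is open: suppose $u\in L_\zeta$ with $\zeta\ge\eta$, and $v\supseteq u$ with $v\in L_\rho$, $\rho<\eta$. By (ii), $u$ properly extends some $w\in L_\rho$, so $v\supsetneq w$ are distinct comparable elements of $L_\rho$, contradicting (i). By (3), each $t=t^\delta_n$ extends an element of $U_\eta$, hence by (ii) an element $w_\eta$ of $L_\eta$, which is unique by (i). By (ii) $w_{\eta+1}$ properly extends an element of $L_\eta$, which must be $w_\eta$ by uniqueness. So $t\supseteq w_{\eta+1}\supsetneq w_\eta$, which proves (ii) at $\delta$. Moreover $t=\bigcup_{\eta<\delta}w_\eta$: $t$ is the union of a chain of elements $c\in S_{<\delta}$, and each such $c$, lying in some $L_\zeta$, equals $w_\zeta$ by uniqueness. So two distinct members of $L_\delta$ extend distinct, hence incomparable, elements of some $L_\eta$, and are incomparable. This is (i) at $\delta$.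

**Step 4: the recursion at $0$ and at successors.** *The purpose is to meet $D_\zeta$ and to split.* For $\xi=0$ let every $\dot t^0_n$ be the empty name and $q_1=q_0\cup\{(\alpha_0,\emptyset)\}$. Let $\xi=\zeta+1$ and $q_\xi\in h$. In $W[G]$, $L_\zeta\subseteq\mathbb T$, $D_\zeta$ is dense in $\mathbb T$, and $\mathbb T$ satisfies (CTP1). Choosing one extension in $D_\zeta$ for each element of $L_\zeta$, we obtain nodes $t^\xi_n\in\mathbb T$ as required. By the maximum principle there are suitable $P_\kappa$-names in $W$. By Lemma 4.2(b) the sequence of these names, taken countable and nice, is in $V$ and consists of $P_\beta$-names for some $\beta<\kappa$. So some $q_{\xi+1}\le q_\xi$ of length $>\max(\alpha_\xi,\beta)$ decides this sequence and forces that it is as required.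

**Step 5: the recursion at limits.** *The purpose is to obtain (3), the property that will make $S$ ccc; here the CTP is used, in $W[G]$ only.* Let $\xi=\delta$ be a limit and put $q'=q_\delta\cup\{(\alpha_\delta,\emptyset)\}$, so that $\dot Q_{\alpha_\delta}$ is Cohen forcing. Let $q'\in h$ and consider $W[G]$. The sequence $\langle\dot t^\zeta_m:\zeta<\delta,m<\omega\rangle$ is in $V$ and consists of $P_{\alpha_\delta}$-names, so $S_{<\delta}$ is a countable set in $M=V[G_{\alpha_\delta}]$. By (iv), and since $\delta$ is a limit, every $s\in S_{<\delta}$ has two incomparable extensions in $S_{<\delta}$. The generic $G(\alpha_\delta)$ gives a Cohen real over $M$. Fix $n$ and apply Lemma 3.1 to $M$, $S_{<\delta}$ and $s=t^{i_n}$. We obtain $F:2^{<\omega}\to S_{<\delta}$ with $F(\emptyset)=t^{i_n}$ for which (2) holds, and $\{F(\sigma):\sigma\in2^{<\omega}\}$ is a Cantor tree contained in $\mathbb T$.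

By (CTP2) in $W[G]$ there are $x\in2^\omega\cap W[G]$ and $g\in\mathbb T$ with $g\supseteq F(x\restriction m)$ for all $m$. Let $t=\bigcup_mF(x\restriction m)$. Then $t\subseteq g$ is an initial segment of $g$, so $t\in\mathbb T$. It is the union of a chain in $S_{<\delta}$, and it extends $F(\emptyset)=t^{i_n}$. It satisfies (3): if $D\in V[G_{\alpha_\delta}]$ is dense open in $S_{<\delta}$, take $m$ from (2); then $F(x\restriction m)\in D$ and $F(x\restriction m)\subseteq t$, whatever $x$ is. So $t$ is as required of $t^\delta_n$.

Note that $x$ may be any real of $W[G]$, perhaps one added long after stage $\alpha_\delta$. This does no harm: as in Step 4, take names for all $n$ simultaneously, by the maximum principle and Lemma 4.2(b), and let $q_{\delta+1}\le q'$ be long enough and decide them. This completes the recursion.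

**Step 6: the stage $\alpha$.** *The purpose is to collect the $\omega_1$ steps into one condition.* Let $q_{\omega_1}=\bigcup_{\xi<\omega_1}q_\xi$ and $\alpha=\sup_{\xi<\omega_1}\alpha_\xi$. Since $\kappa\ge\aleph_2$ is regular, $\alpha<\kappa$, so $q_{\omega_1}\in R$ has length $\alpha$, and $P_\alpha=\bigcup_{\xi<\omega_1}P_{\alpha_\xi}$ where $P_\alpha=P_\alpha^{q_{\omega_1}}$. Put $S=\bigcup_{\xi<\omega_1}L_\xi$. Every ordinal below $\omega_1$ is uniquely of the form $\omega\xi+n$; we call it the index of $t^\xi_n$ and also write $t^i$ for $t^\xi_n$ when $i=\omega\xi+n$. (One node may have several indices.) Let $\dot Q\in H_\kappa$ be a nice $P_\alpha$-name for the preorder on $\omega_1$ given by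
$$\omega\xi+n\le\omega\zeta+m\iff t^\xi_n\supseteq t^\zeta_m.$$
Inclusion is always a preorder, and $t^0_0=\emptyset$, so the greatest element is $0$.

## 7. Why $S$ is ccc at stage $\alpha$

**Lemma 7.1.** In $V$, $\Vdash_{P_\alpha}\dot Q$ is ccc.

*Proof.* Suppose that $p\in P_\alpha$ forces otherwise. Take $h$ $R$-generic over $V$ with $q_{\omega_1}\in h$, and $G\ni p$ that is $P_\kappa$-generic over $W=V[h]$. Then (i)–(iv) hold, and (3) holds for all limit $\delta<\omega_1$. In $V[G_\alpha]$ there is an uncountable antichain of the preorder. Distinct indices in it denote distinct elements of $S$, so it yields an uncountable antichain of $(S,\supseteq)$. Extend it to a maximal antichain $A\in V[G_\alpha]$ of $S$, and let $\dot A\in V$ be a $P_\alpha$-name for the set of all indices of elements of $A$. Elements of $S$ that are compatible in $S$ are comparable, being initial segments of one function. We find a $\delta<\omega_1$ with $A\subseteq S_{<\delta}$, which is a contradiction, since $S_{<\delta}$ is countable.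

*Catching $A\cap S_{<\delta}$ early.* The purpose is to bring $A\cap S_{<\delta}$ into the model $V[G_{\alpha_\delta}]$ to which (3) refers. In $V$, for $i<\omega_1$ let $B_i\subseteq P_\alpha$ be a maximal antichain of conditions deciding "$i\in\dot A$". It is countable, and $P_\alpha$ is the increasing union of the $P_{\alpha_\xi}$ over $\xi<\omega_1$, so $B_i\subseteq P_{\alpha_{\xi(i)}}$ for some $\xi(i)<\omega_1$. This is where we need a stage of cofinality $\omega_1$. Let $E$ be the club of limit $\delta<\omega_1$ with $\xi(i)<\delta$ for all $i<\omega\delta$. For $\delta\in E$ we have $A\cap S_{<\delta}\in V[G_{\alpha_\delta}]$: an element of $S_{<\delta}$ has an index $i<\omega\delta$, it is in $A$ iff $i$ is in the evaluation of $\dot A$, and whether this holds is determined by $B_i\cap G_{\alpha_\delta}$, a set with exactly one element.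

*Catching maximality.* The purpose is that $A\cap S_{<\delta}$ be already maximal in $S_{<\delta}$. In $V[G_\alpha]$, every $s\in S$ is comparable with some $a_s\in A$. As the levels are countable, there is $f:\omega_1\to\omega_1$ such that for every $\xi$ and every $s\in L_\xi$, $a_s\in S_{<f(\xi)}$. Let $E'$ be the club of limit $\delta<\omega_1$ with $f(\xi)\le\delta$ for all $\xi<\delta$. For $\delta\in E'$, every $s\in S_{<\delta}$ is comparable with an element of $A\cap S_{<\delta}$.

*Sealing.* As $V$ and $V[G_\alpha]$ have the same $\omega_1$, we can fix $\delta\in E\cap E'$. Let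
$$D=\{u\in S_{<\delta}:u\supseteq a\text{ for some }a\in A\cap S_{<\delta}\}\in V[G_{\alpha_\delta}].$$
$D$ is open. It is dense: if $s\in S_{<\delta}$ is comparable with $a\in A\cap S_{<\delta}$, then the longer of $s,a$ is in $D$ and extends $s$. By (3) every element of $L_\delta$ extends an element of $D$, hence an element of $A\cap S_{<\delta}$. By (ii) every element $s$ of $S$ of level $\ge\delta$ extends an element of $L_\delta$ (possibly itself). So $s$ extends some $a\in A\cap S_{<\delta}$, properly because levels are disjoint, and hence $s\notin A$. So $A\subseteq S_{<\delta}$. $\square$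

## 8. Forcing with $S$ at stage $\alpha$

By Lemma 7.1, $q=q_{\omega_1}\cup\{(\alpha,\dot Q)\}$ is a condition in $R$, $q\le q_0$, and $q$ forces that the $\alpha$-th iterand is $\dot Q$, with $\mu_\alpha=\omega_1<\kappa$. We check that $q$ forces what Step 1 asks for.

Let $q\in h$ and work in $W[G]$. By Lemma 4.2(c) the filter $G(\alpha)$ is generic over $W[G_\alpha]$ for $\dot Q_{G_\alpha}$, that is, for $(S,\supseteq)$ with elements listed by indices. By (iii), for each $\xi<\omega_1$ the set of indices of elements of $\bigcup_{\eta\ge\xi}L_\eta$ is dense, so $G(\alpha)$ meets it. By (ii) and upward closure, $G(\alpha)$ contains an index of an element of $L_\xi$. Elements with indices in $G(\alpha)$ are pairwise compatible, hence comparable, so by (i) there is exactly one such element $b_\xi$ in each $L_\xi$. For $\eta<\xi$, $b_\xi$ properly extends an element of $L_\eta$ by (ii), whose indices are in $G(\alpha)$ by upward closure; so this element is $b_\eta$. Thus lengths strictly increase with the level, and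
$$b=\bigcup\{t^\xi_n:\omega\xi+n\in G(\alpha)\}=\bigcup_{\xi<\omega_1}b_\xi\in2^{\omega_1}.$$
Every proper initial segment of $b$ is an initial segment of some $b_\xi\in L_\xi\subseteq\mathbb T$, so it lies in $\mathbb T$, and $b$ is a cofinal branch of $\mathbb T$. Since $b$ passes through $b_{\xi+1}\in L_{\xi+1}$, which has the form $s^\frown i$ with $s\in D_\xi$, some initial segment of $b$ is in $D_\xi$, for each $\xi<\omega_1$. So $b$ is as in (1).

Since $q_0\le q_*$ was arbitrary, the density required in Step 1 is proved, and (1) holds in $W[G]$. With Section 5 and the preservation of cardinals this proves Theorem 1.4. There are no Gregory trees in $W[G]$: given a CTP tree $\mathbb T$, apply (1) with all $D_\xi=\mathbb T$. Corollary 1.5 follows as shown in Section 1. $\blacksquare$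

## 9. For which $\kappa$ this can be done

Proposition 2.1 shows that "$\aleph_1$ dense sets" in (1) cannot be improved to $\aleph_2$. The hypothesis on $\kappa$ cannot be weakened either.

**Theorem 9.1.** For a cardinal $\kappa\ge\aleph_2$ the following are equivalent:

1. $\kappa^{<\kappa}=\kappa$;
2. $V$ has a cardinal-preserving forcing extension satisfying $\mathrm{MA}+\mathfrak c=\kappa$;
3. $V$ has a cardinal-preserving forcing extension satisfying $\mathrm{MA}+\mathfrak c=\kappa$ and property (1) of Theorem 1.4, and hence with no Gregory trees.

*Proof.* That item 1 implies item 3 is Theorem 1.4, and item 3 implies item 2 trivially. Assume item 2. In the extension, $\mathrm{MA}$ gives $2^\mu=\mathfrak c=\kappa$ for all infinite $\mu<\kappa$ (Martin–Solovay). So there $\kappa^\mu=(2^\omega)^\mu=2^\mu=\kappa$ for all infinite $\mu<\kappa$. If $V\models\kappa^\mu>\kappa$ for some $\mu<\kappa$, which must be infinite, then $V$ has an injection of $\kappa^+$ into ${}^\mu\kappa$. It remains an injection in the extension, where $\kappa^+$ is the same cardinal, a contradiction. So $\kappa^\mu=\kappa$ in $V$ for all nonzero $\mu<\kappa$, that is, $\kappa^{<\kappa}=\kappa$.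 $\square$

So for every $\kappa\ge\aleph_2$ that can be the continuum under $\mathrm{MA}$ over $V$ without changing cardinals, "no Gregory trees" can be added, and the restriction "not the successor of a cardinal of cofinality $\omega$" is unnecessary. For $\kappa=\aleph_1$ there is always a Gregory tree, since CH gives $2^{\aleph_0}=\aleph_1<2^{\aleph_1}$ and Gregory's theorem applies.
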